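\title{A locally connected, nonseparably connected metric space}

\begin{abstract}
A space is nonseparably connected if it is connected and each of its connected separable subspaces has at most one point. We construct in ZFC a nonseparably connected metric space $X$ of cardinality $\mathfrak c$ in which any two points $p,q$ lie in a connected set of diameter $d(p,q)$; in particular, all balls of $X$ are connected and $X$ is locally connected. The points of $X$ are separated by Lipschitz functions that take only countably many values on each separable subset. We also show that every metric space without nondegenerate connected separable subspaces is isometric to a closed subspace of a locally connected, nonseparably connected metric space, and that no locally connected, nonseparably connected metric space with more than one point is completely metrizable.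
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A topological space is \emph{nonseparably connected} if it is connected and each of its connected separable subspaces has at most one point. Equivalently, let the \emph{separablewise component} of a point $x_0$ be the union of all separable connected subsets that contain $x_0$; a space is nonseparably connected if it is connected and all its separablewise components are singletons. A one-point space satisfies the definition trivially, and we are interested in spaces with more than one point.

The separablewise component measures how far one can get from $x_0$ inside a connected set that has a countable dense subset. In a separable connected space it is the whole space. In a path-connected space it is again the whole space, because the image of a path is separable and connected. A nonseparably connected metric space is at the other extreme: it is connected, but it contains no arc and, since compact metric spaces are separable, no compact connected set with two points. Such metric spaces exist; there are examples by Pol (1975), Simon (2001), and Morayne and W\'ojcik (2008), the last being a metric group obtained as the graph of an additive function on the real line. They can even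 be complete: in ZFC every connected first countable space is the image of a nonseparably connected complete metric space under a continuous monotone hereditarily quotient map. None of these results is used below.

A space is \emph{locally connected} if its connected open subsets form a base of the topology. The following question is posed in \cite{BVW}.

\begin{quote}
\emph{Is there a metric space with more than one point that is both locally connected and nonseparably connected?}
\end{quote}

There are reasons to guess that there is none. Such a space cannot have a nonempty separable open subset: that subset would contain a nonempty connected open set, which is separable and hence a single point, and a connected metric space with two points has no isolated point. More seriously, local connectedness supplies connected sets at every scale, so one can join two points by a chain of small connected sets, refine the chain, refine it again, and hope that countably many refinements produce a separable connected set. In a complete space this hope is justified (Section~\ref{sec:complete}). Without completeness it is not, and the answer to the question is yes.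

We prove a metric form of local connectedness. A metric space has \emph{property~(B)} if any two distinct points $p,q$ lie in a connected subset of diameter $d(p,q)$. In such a space every open ball $B(x,r)$ is connected: each $q\in B(x,r)$ with $q\ne x$ lies, together with $x$, in a connected set of diameter $d(x,q)<r$, and this set is contained in $B(x,r)$. With $\le$ in place of $<$ the argument applies to closed balls. Thus (B) implies that the space is connected and locally connected. We work in ZFC and write $\mathfrak c$ for the cardinality of $\mathbb R$.

\begin{theorem}\label{thm:main}
There is a metric space $X$ with $|X|=\mathfrak c$ that has property~\textup{(B)}, so that $X$ is connected, locally connected, and all its balls are connected, and such that any two distinct points of $X$ are separated by a Lipschitz function $f\colon X\to\mathbb R$ with $f(A)$ countable for every separable $A\subset X$. Consequently $X$ is nonseparably connected. Moreover, $X=\bigcup_n X_n$ with $X_0\subset X_1\subset\cdots$ closed, complete, and nonseparably connected; so $X$ is $F_\sigma$ in its completion.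
\end{theorem}

The cardinality $\mathfrak c$ is the least possible: if $p\ne q$ are points of a connected metric space, then the continuous function $d(p,\cdot)$ takes all values in $[0,d(p,q)]$. The next two theorems describe the closed subspaces of such examples and the limit to their completeness.

\begin{theorem}\label{thm:embed}
For a metric space $Y$ the following are equivalent:
\begin{enumerate}
\item[(a)] every connected separable subspace of $Y$ has at most one point;
\item[(b)] $Y$ is isometric to a closed subspace of a nonseparably connected metric space $Z$, with more than one point, that has property~\textup{(B)}; in particular, $Z$ is locally connected.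
\end{enumerate}
One can take $|Z|\le\max(|Y|,\mathfrak c)$.
\end{theorem}

\begin{theorem}\label{thm:incomplete}
No locally connected, nonseparably connected metric space with more than one point is completely metrizable. So the space $X$ of Theorem~\ref{thm:main} is $F_\sigma$, but not $G_\delta$, in its completion.
\end{theorem}

The space $X$ is built in three steps. In Section~\ref{sec:V} the unit interval is taken apart into a space $V$ in which every separable set is countable and which becomes connected as soon as certain pairs of points, the edges, are joined. In Section~\ref{sec:M} the edges are joined by half-size copies of the very space under construction; the result is a complete, nonseparably connected space $M$. In Section~\ref{sec:X} a copy of $M$ of the right size is inserted between every two points, and this is repeated $\omega$ times. All three steps use one gluing construction, which is the subject of Section~\ref{sec:glue}. Theorem~\ref{thm:embed} is proved in Section~\ref{sec:embed}.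

\subsection*{Conventions and standard facts}
Countable sets may be finite. A function $f$ on a metric space is \emph{$L$-Lipschitz} if $|f(y)-f(y')|\le L\,d(y,y')$ for all $y,y'$. A function $f$ \emph{separates} $y$ and $y'$ if $f(y)\ne f(y')$. A set is $F_\sigma$ if it is a countable union of closed sets and $G_\delta$ if it is a countable intersection of open sets. We use the following facts.
\begin{enumerate}
\item[(S1)] A subspace of a separable metric space is separable.
\item[(S2)] A separable subset $A$ of a metric space meets only countably many members of a family of pairwise disjoint open sets, since each member that meets $A$ contains a point of a fixed countable dense subset of $A$.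
\item[(S3)] If $C$ is connected and each $C_i$ is connected and meets $C$, then $C\cup\bigcup_iC_i$ is connected. A countable connected subset of $\mathbb R$ has at most one point.
\item[(S4)] A complete metric space that contains $N$ as a dense subspace is isometric to the completion of $N$ by an isometry that is the identity on $N$. If $|N|\le\mathfrak c$, then the completion has at most $\mathfrak c^\omega=\mathfrak c$ points, since each of them is the limit of a sequence in $N$.
\end{enumerate}

\section{The complete case}\label{sec:complete}

We begin with Theorem~\ref{thm:incomplete}, because its proof shows what the construction has to defeat.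

\begin{proposition}\label{prop:continuum}
In a connected, locally connected, complete metric space $T$ any two points $p,q$ lie in a compact connected set.
\end{proposition}

\begin{proof}
For $\delta>0$, call a finite sequence of points \emph{$\delta$-fine} if any two consecutive terms lie in a connected open set of diameter $<\delta$. We claim: \emph{if $x,y$ lie in a connected open set $G$ and $\delta>0$, then some $\delta$-fine sequence in $G$ leads from $x$ to $y$.} By local connectedness, $G$ is covered by the family $\mathcal U$ of its connected open subsets of diameter $<\delta$. Let $R$ be the set of points of $G$ to which a $\delta$-fine sequence in $G$ leads from $x$; then $x\in R$. A member of $\mathcal U$ that meets $R$ is contained in $R$, because the sequence can be prolonged by one term. Hence both $R$ and $G\setminus R$ are unions of members of $\mathcal U$, both are open, and $R=G$.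

Apply the claim with $G=T$ to get a $1$-fine sequence $F_0$ from $p$ to $q$. Given a $2^{-n}$-fine sequence $F_n$ from $p$ to $q$, take for each two consecutive terms $x,y$ a connected open set $G\ni x,y$ of diameter $<2^{-n}$ and insert between $x$ and $y$ a $2^{-n-1}$-fine sequence in $G$. This gives a $2^{-n-1}$-fine sequence $F_{n+1}$ from $p$ to $q$. As sets, $F_n\subset F_{n+1}$, and each point of $F_{n+1}$ is within $2^{-n}$ of a point of $F_n$.

Let $F=\bigcup_nF_n$. Each point of $F$ is within $2^{-n}+2^{-n-1}+\dots=2^{1-n}$ of the finite set $F_n$, for every $n$. So $F$ is totally bounded, and its closure $K$ in the complete space $T$ is compact. Suppose that $K$ is the union of two disjoint nonempty closed sets $K_1,K_2$. By compactness they are at a positive distance $\delta$, and both are open in $K$, so both meet $F$. Choose $m$ such that $2^{-m}<\delta$ and $F_m$ meets both $K_1$ and $K_2$. Then some two consecutive terms of $F_m$ lie one in $K_1$ and one in $K_2$, at distance $<2^{-m}<\delta$, which is absurd. So $K$ is connected.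
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:incomplete}]
Local connectedness and nonseparable connectedness are topological properties. If a space with both properties and with points $p\ne q$ had a compatible complete metric, Proposition~\ref{prop:continuum} would give a compact, hence separable, connected set containing $p$ and $q$. This proves the first assertion. By Alexandroff's theorem, a $G_\delta$ subset of a complete metric space is completely metrizable; so the space $X$ of Theorem~\ref{thm:main} is not $G_\delta$ in its completion. It is $F_\sigma$ there by Theorem~\ref{thm:main}.
\end{proof}

Completeness was used once, to make $K$ compact. Without it the argument still produces a totally bounded set whose points are joined by chains with arbitrarily small steps, but such a set need not be connected, as $\mathbb Q\cap[0,1]$ shows. This is the room in which the example lives.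

\section{Economical functions and the unfolded interval}\label{sec:V}

To prove that no separable connected set contains both $p$ and $q$, we look for a continuous real function that separates $p$ and $q$ and has too few values on separable sets to fill an interval.

A function $f\colon Y\to\mathbb R$ on a metric space is \emph{economical} if $f(A)$ is countable for every separable $A\subset Y$. This depends only on the topology of $Y$, and restrictions of economical functions to subspaces are economical. If $f_1,\dots,f_n$ are economical and $F\colon\mathbb R^n\to\mathbb R$ is arbitrary, then $F(f_1,\dots,f_n)$ is economical, because it maps $A$ into $F(f_1(A)\times\dots\times f_n(A))$. A \emph{test function} is an economical Lipschitz function, and $Y$ is an \emph{E-space} if any two distinct points of $Y$ are separated by a test function.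

\begin{lemma}\label{lem:E}
A test function is constant on every connected separable set. In an E-space every connected separable set has at most one point.
\end{lemma}

\begin{proof}
If $f$ is a test function and $A$ is connected and separable, then $f(A)$ is a connected countable subset of $\mathbb R$; apply (S3).
\end{proof}

So a connected E-space is nonseparably connected, and Theorem~\ref{thm:main} asks for an E-space with property~(B). The first task is more modest: to find a connected space with one nonconstant test function. The range of such a function is an interval, while every separable set sees only countably many of its values.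

A subset of $[0,1]$ is closed if and only if it contains the limits of its convergent sequences. So the connectedness of $[0,1]$ is a property of the family of all convergent sequences and of the way in which they share points. We take this family apart: each convergent sequence gets its own copy, each number $t$ gets its own isolated representative $c_t$, all these objects are placed far from one another, and we keep a list of the pairs that ought to be identified.

Let $\omega+1=\{0,1,2,\dots,\omega\}$. Let $\mathcal S$ be the set of all convergent sequences $s=(s_n)_{n\in\omega}$ in $[0,1]$, and put $s_\omega=\lim_n s_n$. Let $V$ be the disjoint union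
\[
V=\{c_t:t\in[0,1]\}\sqcup L,\qquad L=\mathcal S\times(\omega+1).
\]
The \emph{blocks} of $V$ are the singletons $\{c_t\}$ and the sets $K_s=\{s\}\times(\omega+1)$. Define $\operatorname{val}\colon V\to[0,1]$ by $\operatorname{val}(c_t)=t$ and $\operatorname{val}(s,n)=s_n$. Put $\rho(y,y)=0$, put $\rho((s,n),(s,m))=2^{-1-\min(n,m)}$ for $n\ne m$, and put $\rho(y,y')=\frac12$ for points in different blocks. Finally let
\[
d(y,y')=\max\bigl(\rho(y,y'),\,|\operatorname{val}(y)-\operatorname{val}(y')|\bigr),\qquad a=c_0,\qquad b=c_1 .
\]
The term $\rho$ keeps the blocks apart and distinguishes points of $K_s$ with equal values; the second term makes $\operatorname{val}$ Lipschitz.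

\begin{lemma}\label{lem:V}
$(V,d)$ is a complete metric space with $|V|=\mathfrak c$ and $\operatorname{diam}V=d(a,b)=1$. Distinct blocks are at distance $\ge\frac12$, the function $\operatorname{val}$ is $1$-Lipschitz, and $(s,n)\to(s,\omega)$ for each $s\in\mathcal S$. Every separable subset of $V$ is countable; so every function on $V$ is economical, and $V$ is an E-space.
\end{lemma}

\begin{proof}
We check that $\rho(y,y')\le\max(\rho(y,z),\rho(z,y'))$ for distinct $y,y',z$. If the three points are not in one block, then either $z$ is in a block different from that of $y$ or in a block different from that of $y'$, so the right side is $\frac12\ge\rho(y,y')$. If they are $(s,n),(s,m),(s,l)$, the right side is $2^{-1-\min(n,m,l)}\ge2^{-1-\min(n,m)}$. So $\rho$ is a metric, and $d$, the maximum of a metric and a pseudometric, is a metric. The statements on the diameter, the blocks and $\operatorname{val}$ are read off from the definition, and $|V|=\mathfrak c$ because $|\mathcal S|\le\mathfrak c^\omega=\mathfrak c$. Next, $d((s,n),(s,\omega))=\max(2^{-1-n},|s_n-s_\omega|)\to0$, so each block is countable and compact. A Cauchy sequence lies eventually in one block and therefore converges. The blocks are open and pairwise disjoint, so by (S2) a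 separable set is covered by countably many of them and is countable. Finally, $d(\cdot,y)$ is a test function that separates $y$ from every other point.
\end{proof}

For $x\in L$, the \emph{edge} of $x$ is the ordered pair $e=(c_{\operatorname{val}(x)},x)$, with \emph{lower end} $c_{\operatorname{val}(x)}$ and \emph{upper end} $x$. The two ends lie in different blocks and have the same value, so their distance is exactly $\frac12$. Let $E$ be the set of edges; $|E|=|L|=\mathfrak c$. The points $a$ and $b$ are never upper ends. A set \emph{splits} an edge if it contains exactly one of its ends.

Figure~\ref{fig:V} shows the sequence $s=(2^{-n})$. The points $c_{2^{-n}}$ stay at distance $\ge\frac12$ from $c_0$, whereas $d((s,n),(s,\omega))=2^{-n}$. A closed set that splits no edge and contains all $c_{2^{-n}}$ must contain all $(s,n)$, hence $(s,\omega)$, hence $c_0$. The convergence $2^{-n}\to0$ has been removed from the lower row and is recovered by passing through the edges.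

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dashed] (8,0)--(8,1.5) (4,0)--(4,1.5) (2,0)--(2,1.5) (1,0)--(1,1.5) (0.5,0)--(0.5,1.5) (0,0)--(0,1.5);
\fill (8,0) circle (2pt) (4,0) circle (2pt) (2,0) circle (2pt) (1,0) circle (2pt) (0.5,0) circle (2pt) (0,0) circle (2pt);
\fill (8,1.5) circle (2pt) (4,1.5) circle (2pt) (2,1.5) circle (2pt) (1,1.5) circle (2pt) (0.5,1.5) circle (2pt) (0,1.5) circle (2pt);
\node[above] at (8,1.55) {$(s,0)$}; \node[above] at (4,1.55) {$(s,1)$}; \node[above] at (2,1.55) {$(s,2)$}; \node[above] at (0,1.55) {$(s,\omega)$};
\node[below] at (8,-0.05) {$b=c_1$}; \node[below] at (4,-0.05) {$c_{1/2}$}; \node[below] at (2,-0.05) {$c_{1/4}$}; \node[below] at (0,-0.05) {$a=c_0$};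
\end{tikzpicture}
\caption{Part of the space $V$ for the sequence $s=(2^{-n})$; the horizontal coordinate is $\operatorname{val}$. In the upper row, the block $K_s$, the points $(s,n)$ converge to $(s,\omega)$. In the lower row any two points $c_t$ are at distance at least $\frac12$, however close they are drawn. The dashed segments mark the edges, pairs of points at distance $\frac12$; the segments are not part of $V$.}
\label{fig:V}
\end{figure}

\begin{lemma}\label{lem:split}
If $U\subset V$ is clopen and splits no edge, then $U=\emptyset$ or $U=V$.
\end{lemma}

\begin{proof}
Let $T=\{t\in[0,1]:c_t\in U\}$. Since $U$ splits no edge, a point $y\in V$ lies in $U$ if and only if $\operatorname{val}(y)\in T$. Let $t_n\in T$ and $t_n\to t$. For $s=(t_n)$ we have $(s,n)\in U$ and $(s,n)\to(s,\omega)$, so $(s,\omega)\in U$, that is, $t\in T$. Thus $T$ is closed. The set $V\setminus U$ is also clopen and splits no edge, so $[0,1]\setminus T$ is closed. Since $[0,1]$ is connected, $T=\emptyset$ or $T=[0,1]$.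
\end{proof}

\begin{example}[the model case]\label{ex:model}
Join the two ends of each edge $e$ by an arc $J_e$ of length $\frac12$, and let $W=V\cup\bigcup_eJ_e$ carry the metric of shortest chains. Lemma~\ref{lem:glue} below confirms three expected properties: $V$ and the $J_e$ are subspaces of $W$; the arcs without their ends are pairwise disjoint open sets; and a function that is $1$-Lipschitz on $V$ and on each arc is $1$-Lipschitz on $W$.

The space $W$ is connected. Indeed, a clopen set $U\subset W$ contains or misses each arc, so $U\cap V$ splits no edge and equals $\emptyset$ or $V$ by Lemma~\ref{lem:split}; as every arc meets $V$, this gives $U=\emptyset$ or $U=W$. Extend $\operatorname{val}$ to $W$ by letting it be constant on each arc, which is possible since the ends of an edge have the same value. The extension is $1$-Lipschitz. It is economical: if $A\subset W$ is separable, then $A\cap V$ is countable, and by (S2) the rest of $A$ lies in countably many arcs, each of which contributes one value. By Lemma~\ref{lem:E}, no connected separable subset of the connected space $W$ contains both $a$ and $b$.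
\end{example}

The space $W$ does at the scale $1$ what we want, but at the scale $\frac12$ it consists of arcs. It is, however, itself a connected set that joins two points at distance $1$, and a better one than the unit arc. So one should replace each arc by a half-size copy of $W$, then each of the remaining shorter arcs by a quarter-size copy, and so on. The limit is a space $M$ that consists of $V$ and half-size copies of $M$. To construct it we need the gluing operation in a precise form.

\section{Gluing along pairs of points}\label{sec:glue}

Let $(Y,d)$ and $(N_i,d_i)$, $i\in I$, be metric spaces such that $N_i\cap Y=\{p_i,q_i\}$ with $p_i\ne q_i$, the sets $O_i=N_i\setminus\{p_i,q_i\}$ are pairwise disjoint, and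
\begin{equation}\label{eq:match}
d_i(p_i,q_i)=d(p_i,q_i)\qquad(i\in I).
\end{equation}
The spaces $Y$ and $N_i$ are the \emph{pieces} of $Z=Y\cup\bigcup_iN_i$. A \emph{chain} from $z$ to $z'$ is a sequence $z=z_0,z_1,\dots,z_m=z'$, $m\ge1$, in which each step $(z_{j-1},z_j)$ is labeled by $Y$ or by an index $i$ so that the corresponding piece contains both $z_{j-1}$ and $z_j$. We speak of $Y$-steps, $N_i$-steps, and $N$-steps when the index is not specified. The length of a step is the distance of its ends in that piece, the length of a chain is the sum of the lengths of its steps, and $D(z,z')$ is the infimum of the lengths of chains from $z$ to $z'$. We say that $(Z,D)$ is \emph{$Y$ glued with the $N_i$}.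

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(a)] $D$ is a metric that extends $d$ and all $d_i$. For $z\in N_i$, $y\in Y$, and $z'\in N_j$ with $j\ne i$,
\begin{align}
D(z,y)&=\min\{d_i(z,k)+d(k,y):k\in\{p_i,q_i\}\},\label{eq:NY}\\
D(z,z')&=\min\{d_i(z,k)+d(k,k')+d_j(k',z'):k\in\{p_i,q_i\},\ k'\in\{p_j,q_j\}\}.\label{eq:NN}
\end{align}
In particular, every distance in $Z$ is the length of a chain of at most three steps.
\item[(b)] The sets $O_i$ are open; $Y$ and the $N_i$ are closed.
\item[(c)] A function on $Z$ that is $L$-Lipschitz on every piece is $L$-Lipschitz.
\item[(d)] A function on $Z$ that is economical on every piece is economical.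
\item[(e)] If all pieces are complete, then $Z$ is complete.
\item[(f)] Let $Z'$ be $Y$ glued with spaces $N_i'$, where $N_i'\cap Y=\{p_i,q_i\}$ and $N_i$ is a metric subspace of $N_i'$. Then $Z$ is a metric subspace of $Z'$, and it is dense in $Z'$ if each $N_i$ is dense in $N_i'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Symmetry and the triangle inequality follow by reversing and concatenating chains. To compute $D$ we simplify chains by two operations. An $N_i$-step with both ends in $\{p_i,q_i\}$ is relabeled as a $Y$-step; by \eqref{eq:match} its length is unchanged. Two consecutive steps with the same label are merged into one; by the triangle inequality in the piece the length does not grow. Each operation lowers the sum of the number of steps and the number of $N$-steps, so after finitely many operations the chain is \emph{reduced}: consecutive steps have different labels, and no $N$-step has both ends in $Y$. It suffices to bound the lengths of reduced chains from below. In a reduced chain the vertices $z_1,\dots,z_{m-1}$ lie in $Y$, because pieces with different labels meet only in $Y$. Hence every $N_j$-step has an end in $O_j$, and this end is $z_0$ or $z_m$.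

If $z_0,z_m\in Y$, there is no $N$-step, so the chain is one $Y$-step, of length $d(z_0,z_m)$. Thus $D=d$ on $Y$. Let $z_0,z_m\in N_i$, not both in $Y$. Since $O_j\cap N_i=\emptyset$ for $j\ne i$, every $N$-step is an $N_i$-step. Each end of a $Y$-step is $z_0$, $z_m$, or an end of a neighboring $N_i$-step, so it lies in $N_i\cap Y=\{p_i,q_i\}$, and by \eqref{eq:match} the length of the step is the $d_i$-distance of its ends. The triangle inequality in $N_i$ shows that the chain has length $\ge d_i(z_0,z_m)$. Thus $D=d_i$ on $N_i$.

In \eqref{eq:NY} and \eqref{eq:NN} each term on the right is the length of a chain, which gives $\le$. For $\ge$ in \eqref{eq:NY}: if $z\in\{p_i,q_i\}$, the term with $k=z$ equals $d(z,y)=D(z,y)$. If $z\in O_i$, the first step of a reduced chain from $z$ to $y$ is an $N_i$-step that ends at a point $k\in N_i\cap Y$, and the remaining steps have total length $\ge D(k,y)=d(k,y)$. For $\ge$ in \eqref{eq:NN}: if $z\in\{p_i,q_i\}$, take $k=z$ and apply \eqref{eq:NY} to $z'$ and $y=z$; the case $z'\in\{p_j,q_j\}$ is symmetric. If $z\in O_i$ and $z'\in O_j$, then the first step of a reduced chain is an $N_i$-step that ends at some $k\in\{p_i,q_i\}$, the last is an $N_j$-step that starts at some $k'\in\{p_j,q_j\}$, and the steps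 between them have total length $\ge d(k,k')$.

Every pair of points of $Z$ lies in one piece or is covered by \eqref{eq:NY} or \eqref{eq:NN}, so $D$ is finite and is attained by a chain of at most three steps. The formulas also give
\begin{equation}\label{eq:gate}
D(z,z')\ge\min\bigl(d_i(z,p_i),d_i(z,q_i)\bigr)>0\qquad\text{for }z\in O_i,\ z'\notin O_i ;
\end{equation}
for $z'\in Y$ use \eqref{eq:NY}, and for $z'\in O_j$ use \eqref{eq:NN}. Of two points that are not in a common piece, one lies in some $O_i$ and the other does not, so their distance is positive.

(b) By \eqref{eq:gate}, $O_i$ is open, so $Y=Z\setminus\bigcup_iO_i$ is closed. The complement of $N_i$ consists of the open sets $O_j$, $j\ne i$, and of the points $y\in Y\setminus\{p_i,q_i\}$, whose distance to $N_i$ is at least $\min(d(y,p_i),d(y,q_i))>0$ by \eqref{eq:NY}.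

(c) Add the inequalities for the steps of a chain of length $D(z,z')$.

(d) Let $A\subset Z$ be separable. By (b) and (S2), $A$ meets only countably many $O_i$, so $f(A)$ is the union of $f(A\cap Y)$ and countably many sets $f(A\cap O_i)$. These are countable by (S1).

(e) Let $(z_n)$ be a Cauchy sequence; it suffices to find a convergent subsequence. If one piece contains $z_n$ for infinitely many $n$, its completeness gives one. Otherwise we may pass to a subsequence with $z_n\in O_{i_n}$ and the $i_n$ pairwise distinct. By \eqref{eq:NN}, $D(z_n,z_l)\ge\operatorname{dist}(z_n,Y)+\operatorname{dist}(z_l,Y)$ for $n\ne l$, so $\operatorname{dist}(z_n,Y)\to0$. Choose $y_n\in Y$ with $D(z_n,y_n)\to0$. Then $(y_n)$ is a Cauchy sequence in $Y$; it converges, and $(z_n)$ has the same limit.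

(f) By (a), the distance of two points of $Z$ is given in $Z$ and in $Z'$ by the same formula. If each $N_i$ is dense in $N_i'$, the closure of $Z$ in $Z'$ contains every piece of $Z'$.
\end{proof}

Part (c) is the reason to work with Lipschitz functions and to watch their constants. Continuity on each piece is not enough: if nonempty sets $O_{i_n}$ have diameters tending to $0$ and accumulate at a point $y\in Y$, then a function that vanishes on $Y$, is continuous on every piece, and takes the value $1$ somewhere in each $O_{i_n}$ is discontinuous at $y$.

\subsection*{Marked spaces and gauges}
In all applications the $N_i$ are rescaled copies of one space. A \emph{marked space} is a metric space $N$ with two distinguished points $a,b$ at distance $1$. Let $Y$ be a metric space and $P$ a set of ordered pairs $i=(p_i,q_i)$ of distinct points of $Y$; put $\lambda_i=d(p_i,q_i)$. We define $Y[P,N]$ on the set $Y\sqcup\bigl(P\times(N\setminus\{a,b\})\bigr)$. Let $\sigma_i\colon N\to Y[P,N]$ send $a$ to $p_i$, $b$ to $q_i$, and any other $y$ to $(i,y)$; give $N_i=\sigma_i(N)$ the metric for which $\sigma_i$ multiplies distances by $\lambda_i$; and let $Y[P,N]$ be $Y$ glued with the $N_i$. Condition \eqref{eq:match} holds because $a$ and $b$ are at distance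 $1$. From now on all metrics are denoted by $d$. The space $W$ of Example~\ref{ex:model} is $V[E,[0,1]]$, with $[0,1]$ marked by $0$ and $1$.

A test function on $Y$ has to be interpolated across each $N_i$ from its value at $p_i$ to its value at $q_i$, economically and without increasing the Lipschitz constant. One function on $N$ makes this possible. A \emph{gauge} on a marked space $N$ is an economical $1$-Lipschitz function $g\colon N\to[0,1]$ with $g(a)=0$ and $g(b)=1$. By Lemma~\ref{lem:E} the unit arc has no gauge, whereas $\operatorname{val}$ is a gauge on $W$. If $g$ is a gauge on $N$, then $g_i=g\circ\sigma_i^{-1}\colon N_i\to[0,1]$ is economical and $\lambda_i^{-1}$-Lipschitz, with $g_i(p_i)=0$ and $g_i(q_i)=1$.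

\begin{lemma}\label{lem:ext}
Let $N$ be a marked space with a gauge $g$, and let $Z=Y[P,N]$.
\begin{enumerate}
\item[(a)] Every $L$-Lipschitz test function $u$ on $Y$ extends to an $L$-Lipschitz test function $\tilde u$ on $Z$ whose values on $N_i$ lie between $u(p_i)$ and $u(q_i)$, for every $i$.
\item[(b)] If some test function on $Y$ separates $p_i$ and $q_i$, then every test function on $N_i$ extends to a test function on $Z$.
\item[(c)] If $z\in O_i$ is separated from $p_i$ by a test function on $N_i$ and from $q_i$ by a test function on $N_i$, then some test function on $Z$ is positive at $z$ and vanishes outside $O_i$.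
\item[(d)] If $Y$ and $N$ are E-spaces, then $Z$ is an E-space.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a)--(c) we define a function that is economical on every piece and Lipschitz on every piece with one common constant; Lemma~\ref{lem:glue}(c),(d) then shows that it is a test function on $Z$ with that constant.

(a) Put $\tilde u=u$ on $Y$ and $\tilde u=u(p_i)+(u(q_i)-u(p_i))\,g_i$ on $N_i$. The two definitions agree at $p_i$ and $q_i$. On $N_i$ the function is economical, its values lie between $u(p_i)$ and $u(q_i)$, and its Lipschitz constant is at most $|u(q_i)-u(p_i)|/\lambda_i\le L$.

(b) Let $h$ be a test function on $Y$ with $h(p_i)\ne h(q_i)$ and $f$ a test function on $N_i$. Then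
\[
u=f(p_i)+\bigl(f(q_i)-f(p_i)\bigr)\,\frac{h-h(p_i)}{h(q_i)-h(p_i)}
\]
is a test function on $Y$ that agrees with $f$ at $p_i$ and $q_i$. Use $f$ on $N_i$ and $\tilde u$ on all other pieces; the larger of the Lipschitz constants of $f$ and $u$ works for every piece.

(c) Let $f_1,f_2$ be test functions on $N_i$ with $f_1(z)\ne f_1(p_i)$ and $f_2(z)\ne f_2(q_i)$. The function $\min(|f_1-f_1(p_i)|,|f_2-f_2(q_i)|)$ on $N_i$ is economical, Lipschitz as a minimum of two Lipschitz functions, positive at $z$, and zero at $p_i$ and $q_i$. Use it on $N_i$ and use $0$ on all other pieces.

(d) Each $N_i$ is an E-space, being a rescaled copy of $N$. Let $z\ne w$ in $Z$. If $z,w\in Y$, extend by (a) a test function on $Y$ that separates them. Otherwise we may assume that $z\in O_i$ for some $i$. If $w\notin O_i$, use (c). If $w\in O_i$, extend by (b) a test function on $N_i$ that separates $z$ and $w$.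
\end{proof}

\section{The self-similar space $M$}\label{sec:M}

For a marked space $N$ let $\Phi(N)=V[E,N]$, marked by $a=c_0$ and $b=c_1$. All edges have length $\frac12$, so $\Phi(N)$ is $V$ with a half-size copy of $N$ along every edge, the point $a$ of the copy at the lower end and the point $b$ at the upper end. We want a complete space with $\Phi(M)=M$.

\begin{proposition}\label{prop:M}
There are a complete metric space $M\supset V$ with $|M|=\mathfrak c$ and $\operatorname{diam}M\le4$, marked by $a=c_0$ and $b=c_1$, and maps $\varphi_e\colon M\to M$, $e\in E$, such that
\begin{enumerate}
\item[(i)] $d(\varphi_e(y),\varphi_e(y'))=\frac12d(y,y')$ for all $y,y'\in M$;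
\item[(ii)] $\varphi_e(a)$ is the lower end and $\varphi_e(b)$ is the upper end of $e$;
\item[(iii)] $M$ is $V$ glued with the spaces $M_e=\varphi_e(M)$, and $M_e\cap V$ consists of the two ends of $e$.
\end{enumerate}
\end{proposition}

\begin{proof}
If $N\subset N'$ are marked spaces with the same marked points, then $\Phi(N)\subset\Phi(N')$ as sets, by the definition of $V[E,N]$, and as metric spaces, by Lemma~\ref{lem:glue}(f). Let $N_0=\{a,b\}\subset V$ and $N_{k+1}=\Phi(N_k)$. Then $N_1=V\supset N_0$, and inductively $N_k=\Phi(N_{k-1})\subset\Phi(N_k)=N_{k+1}$. Let $N_\infty=\bigcup_kN_k$, with the metric that extends the metrics of all $N_k$. As sets,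
\[
\Phi(N_\infty)=V\sqcup\Bigl(E\times\bigcup_k(N_k\setminus\{a,b\})\Bigr)=\bigcup_k\Phi(N_k)=N_\infty ,
\]
and the metrics agree because each $\Phi(N_k)=N_{k+1}$ is a metric subspace of both sides. Let $M$ be the completion of $N_\infty$. By Lemmas~\ref{lem:V} and~\ref{lem:glue}(e),(f), the space $\Phi(M)$ is complete and contains $\Phi(N_\infty)=N_\infty$ as a dense subspace. By (S4) there is an isometry $j$ of $\Phi(M)$ onto $M$ that is the identity on $N_\infty\supset V$. The maps $\varphi_e=j\circ\sigma_e$ satisfy (i)--(iii).

For the diameter let $r(N)=\sup_{z\in N}d(z,a)$. A point of $V$ is within $1$ of $a$. A point of the copy of $N$ along $e$ is within $\frac12r(N)$ of the lower end of $e$, which lies in $V$. Hence $r(\Phi(N))\le1+\frac12r(N)$. Since $r(N_0)=1$, we get $r(N_k)\le2$ for all $k$, so $r(M)\le2$ and $\operatorname{diam}M\le4$. Finally, $|N_k|\le\mathfrak c$ by induction, since $|V|=|E|=\mathfrak c$; so $|M|\le\mathfrak c$ by (S4), and $|M|\ge|V|=\mathfrak c$.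
\end{proof}

Through the isometry $j$ we regard $M$ as $V[E,M]$ with $\sigma_e=\varphi_e$. The pieces are $V$ and the $M_e$, and $O_e$ is $M_e$ without the two ends of $e$.

\subsection*{Connectedness}
In Example~\ref{ex:model} the sets attached along the edges were connected to begin with. Here they are copies of $M$, whose connectedness is the question. Lemma~\ref{lem:split} still says something: a clopen set that cuts $V$ splits an edge, so it cuts the smaller copy of $V$ attached along that edge. We follow the cut down through the scales until completeness gives a contradiction.

\begin{proposition}\label{prop:conn}
$M$ is connected.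
\end{proposition}

\begin{proof}
For a finite word $w=e_1\dots e_n$ in the alphabet $E$, of length $|w|=n\ge0$, put $\varphi_w=\varphi_{e_1}\circ\dots\circ\varphi_{e_n}$ (the identity if $n=0$), $M_w=\varphi_w(M)$ and $V_w=\varphi_w(V)$. Then $\operatorname{diam}M_w\le4\cdot2^{-|w|}$. Applying $\varphi_w$ to $M=V\cup\bigcup_eM_e$ gives $M_w=V_w\cup\bigcup_eM_{we}$. The points $\varphi_{we}(a)$ and $\varphi_{we}(b)$ lie in $V_{we}$, and they are the $\varphi_w$-images of the ends of $e$, so they also lie in $V_w$.

The set $\bigcup_wV_w$ is dense. Indeed, if $z$ lies in no $V_w$ and $z\in M_w$, then $z\in M_{we}$ for some $e$; so for every $n$ there is a word $w$ of length $n$ with $z\in M_w\supset V_w$, and $\operatorname{dist}(z,V_w)\le4\cdot2^{-n}$.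

Let $U\subset M$ be clopen. Say that $U$ \emph{cuts} $V_w$ if $\emptyset\ne U\cap V_w\ne V_w$.

\emph{Case 1: $U$ cuts no $V_w$.} Each $V_w$ is contained in $U$ or in $M\setminus U$. Since $V_{we}$ meets $V_w$, induction on $|w|$ shows that all $V_w$ are contained in the same one of these two closed sets, which then is $M$ by density.

\emph{Case 2: $U$ cuts some $V_w$.} Then $V\cap\varphi_w^{-1}(U)$ is a clopen subset of $V$ different from $\emptyset$ and $V$. By Lemma~\ref{lem:split} it splits an edge $e$, so exactly one of $\varphi_{we}(a),\varphi_{we}(b)$ lies in $U$, and $U$ cuts $V_{we}$. Repeating this, we obtain words $w_0,w_1,\dots$, each extending the previous one by one letter, and points $u_k\in M_{w_k}\cap U$, $v_k\in M_{w_k}\setminus U$. The sets $M_{w_k}$ decrease and their diameters tend to $0$, so $(u_k)$ is a Cauchy sequence and $d(u_k,v_k)\to0$. Since $M$ is complete, both sequences converge to one point, which lies in the closed set $U$ and in the closed set $M\setminus U$. So this case does not occur.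
\end{proof}

\begin{remark}
No finite stage $N_k$ is connected: every point of $N_k$ other than $a$ is at distance $\ge2^{-k}$ from $a$. This holds for $k=0$. In $N_{k+1}$, points of $V\setminus\{a\}$ are at distance $\ge\frac12$ from $a$; so, by \eqref{eq:NY}, are the points of a copy of $N_k$ along an edge that does not contain $a$; and for an edge with lower end $a$ the bound is $\frac12\cdot2^{-k}$.
\end{remark}

\subsection*{Test functions on $M$}
Extend $\operatorname{val}$ to $M$ by letting it be constant on each $M_e$, equal to the common value at the two ends of $e$. It is $1$-Lipschitz and economical on every piece, so by Lemma~\ref{lem:glue}(c),(d) it is a gauge on $M$. Hence Lemma~\ref{lem:ext} applies to $M=V[E,M]$. Part (d) of that lemma is of no use, since it says that $M$ is an E-space if $M$ is an E-space. Self-similarity breaks the circle: a pair of points that no test function separates turns out to lie in one $M_e$, and pulling it back by $\varphi_e$ gives another such pair at twice the distance. This cannot go on in a bounded space.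

\begin{proposition}\label{prop:ME}
$M$ is an E-space.
\end{proposition}

\begin{proof}
Write $z\approx w$ if $f(z)=f(w)$ for all test functions $f$ on $M$. We must show that $z\approx w$ implies $z=w$.

\emph{Step 1: if $z,w\in M_e$ and $z\approx w$, then $\varphi_e^{-1}(z)\approx\varphi_e^{-1}(w)$.} Let $h$ be a test function on $M$. Then $h\circ\varphi_e^{-1}$ is a test function on $M_e$. Since $V$ is an E-space, it extends to a test function on $M$ by Lemma~\ref{lem:ext}(b). The extension takes the same value at $z$ and $w$, so $h(\varphi_e^{-1}(z))=h(\varphi_e^{-1}(w))$.

\emph{Step 2: if $y\in V$ and $z\approx y\ne z$, then $z\in O_e$ for an edge $e$ one of whose ends is $y$.} Let $u=d(\cdot,y)$ on $V$, with the extension $\tilde u$ from Lemma~\ref{lem:ext}(a). Then $\tilde u(z)=\tilde u(y)=0$. As $u>0$ on $V\setminus\{y\}$, the point $z$ lies in some $O_e$. If $y$ were not an end of $e$, then $u$ would be positive at both ends of $e$, and $\tilde u$ would be positive on $M_e$.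

To show that an inseparable pair lies in one $O_e$ we want to use Lemma~\ref{lem:ext}(c). It requires that points of $O_e$ be separated from the ends $\varphi_e(a)$ and $\varphi_e(b)$, so we first deal with $a$ and $b$. Here the orientation of the edges matters: $a$ and $b$ can only be lower ends, so both pull back to $a$.

\emph{Step 3: $z\approx a$ implies $z=a$.} Let $z\approx a\ne z$. By Step 2, $z\in O_e$, where $a$ is an end of $e$, necessarily the lower end; so $a=\varphi_e(a)$. By Step 1, $z'=\varphi_e^{-1}(z)\approx a$, and $d(z',a)=2d(z,a)>0$. Repeating the argument gives points at distance $2^nd(z,a)$ from $a$ for all $n$, which contradicts $\operatorname{diam}M\le4$.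

\emph{Step 4: $z\approx b$ implies $z=b$.} Let $z\approx b\ne z$. By Step 2, $z\in O_e$, where $b$ is the lower end of $e$; so $b=\varphi_e(a)$. By Step 1, $\varphi_e^{-1}(z)\approx a$. By Step 3, $\varphi_e^{-1}(z)=a$, so $z=b$, a contradiction.

\emph{Step 5: if $z\in O_e$ and $z\approx w$, then $w\in O_e$.} The point $z'=\varphi_e^{-1}(z)$ differs from $a$ and $b$. By Steps 3 and 4 there are test functions $f_1,f_2$ on $M$ with $f_1(z')\ne f_1(a)$ and $f_2(z')\ne f_2(b)$. The test functions $f_1\circ\varphi_e^{-1}$ and $f_2\circ\varphi_e^{-1}$ on $M_e$ separate $z$ from the lower and the upper end of $e$, respectively. By Lemma~\ref{lem:ext}(c), some test function on $M$ is positive at $z$, hence at $w$, and vanishes outside $O_e$.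

\emph{Step 6.} Let $z\approx w\ne z$. By Step 2, $z$ and $w$ are not both in $V$, so one of them lies in some $O_e$, and by Step 5 both do. By Step 1, $\varphi_e^{-1}(z)\approx\varphi_e^{-1}(w)$, and these points are at distance $2d(z,w)>0$. Repeating the argument gives pairs at distance $2^nd(z,w)$ for all $n$, which contradicts $\operatorname{diam}M\le4$.
\end{proof}

Thus $M$ is complete and nonseparably connected, and by Theorem~\ref{thm:incomplete} it is not locally connected. We shall use $M$ as a connected set that joins two given points. For property~(B) its diameter must equal the distance of the marked points, and truncating the metric achieves this.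

\begin{corollary}\label{cor:Mstar}
There is a marked space $M^*$ with $|M^*|=\mathfrak c$ and $\operatorname{diam}M^*=d(a,b)=1$ that is complete, connected, an E-space, and has a gauge.
\end{corollary}

\begin{proof}
Let $M^*$ be $M$ with the metric $d^*=\min(d,1)$. Then $d^*\le1=d^*(a,b)$. Since $d\le4$, we have $\frac14d\le d^*\le d$, so $d$ and $d^*$ have the same open sets, the same Cauchy sequences and the same Lipschitz functions, hence the same test functions. The function $\operatorname{val}$ is $1$-Lipschitz for $d^*$ because $|\operatorname{val}(y)-\operatorname{val}(y')|$ is bounded both by $d(y,y')$ and by $1$; so it is a gauge on $M^*$.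
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:X}

Gluing a copy of $M^*$ between every two points of a space joins these points by connected sets of the right diameter, but it creates new points, for which nothing has been done. We therefore repeat the gluing $\omega$ times and, in view of Theorem~\ref{thm:incomplete}, do not complete the union.

Let $X_0=M^*$ and $X_{n+1}=X_n[P_n,M^*]$, where $P_n$ is the set of all ordered pairs of distinct points of $X_n$. By Lemma~\ref{lem:glue}(a), $X_n$ is a metric subspace of $X_{n+1}$. Let $X=\bigcup_nX_n$, with the metric that extends the metrics of all $X_n$. If $|X_n|=\mathfrak c$, then $|P_n|=\mathfrak c$ and $|X_{n+1}|=\mathfrak c$; so $|X_n|=\mathfrak c$ for all $n$, and $|X|=\mathfrak c$.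

\emph{Property (B).} Let $p\ne q$ in $X$, say $p,q\in X_n$. The copy of $M^*$ glued along $(p,q)\in P_n$ is a connected subset of $X_{n+1}$ that contains $p$ and $q$ and has diameter $d(p,q)\operatorname{diam}M^*=d(p,q)$. As shown in Section~\ref{sec:intro}, it follows that $X$ is connected and locally connected and that all its balls are connected.

\emph{Extension to $X$.} We claim that every $L$-Lipschitz test function $u_n$ on $X_n$ extends to an $L$-Lipschitz test function $f$ on $X$, and that $f$ has values in $[0,1]$ if $u_n$ has. Lemma~\ref{lem:ext}(a) gives successive extensions $u_m$ on $X_m$, $m>n$, all $L$-Lipschitz test functions, with values in $[0,1]$ if $u_n$ has values in $[0,1]$. Let $f$ be their common extension to $X$. It is $L$-Lipschitz because any two points lie in some $X_m$; this is where it matters that the constant in Lemma~\ref{lem:ext}(a) does not grow. If $A\subset X$ is separable, then each $A\cap X_m$ is separable by (S1), and $f(A)=\bigcup_{m\ge n}u_m(A\cap X_m)$ is countable.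

\emph{Separation of points.} The space $X_0=M^*$ is an E-space, so each $X_n$ is an E-space by Lemma~\ref{lem:ext}(d) and induction. Two distinct points of $X$ lie in some $X_n$, are separated by a test function on $X_n$, and hence by its extension to $X$. So $X$ is an E-space, which is the separation property stated in the theorem, and $X$ is nonseparably connected by Lemma~\ref{lem:E}.

\emph{The sets $X_n$.} Each $X_n$ is complete by Lemma~\ref{lem:glue}(e) and induction, hence closed in $X$ and in the completion of $X$; so $X$ is $F_\sigma$ in its completion. Each $X_n$ is connected by (S3) and induction, since $X_{n+1}$ is the union of $X_n$ and connected sets that meet $X_n$. Being a connected E-space, $X_n$ is nonseparably connected. This proves Theorem~\ref{thm:main}. \qed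

\medskip
For later use, mark $X$ by the points $a,b\in X_0$. The extension to $X$ of the gauge of $X_0=M^*$ is a gauge on $X$.

\begin{remark}
The construction in the proof of Proposition~\ref{prop:continuum} can be carried out in $X$ and gives a countable totally bounded set $F$ that contains $p\ne q$. The closure of $F$ in $X$ is separable, so it is not connected; the closure of $F$ in the completion of $X$ is compact and, by the last part of that proof, connected.
\end{remark}

\section{Closed embeddings: proof of Theorem~\ref{thm:embed}}\label{sec:embed}

If (b) holds, a connected separable subspace of $Y$ is isometric to one of $Z$, so (a) holds. Assume (a). If $|Y|\le1$, take $Z=X$. Let $|Y|\ge2$, let $P$ be the set of all ordered pairs of distinct points of $Y$, and let $Z=Y[P,X]$, where $X$ is the marked space of Section~\ref{sec:X} with its gauge $g$. The pieces $N_i$ are rescaled copies of $X$, so they are E-spaces with property~(B). By Lemma~\ref{lem:glue}(a),(b), $Y$ is a closed metric subspace of $Z$, and $|Z|\le|Y|+|P|\cdot\mathfrak c=\max(|Y|,\mathfrak c)$.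

\subsection*{Property (B)}
One round of gluing suffices, because the pieces $N_i$ already have (B). Let $z\ne z'$ in $Z$, and let $z=z_0,\dots,z_m=z'$ be a chain of length $d(z,z')$, with steps of lengths $\ell_1,\dots,\ell_m$. For each $j$ there is a connected set $C_j\ni z_{j-1},z_j$ of diameter $\ell_j$: if $\ell_j=0$ take a singleton; for an $N_i$-step use (B) in $N_i$; for a $Y$-step with distinct ends use (B) in the piece glued along $(z_{j-1},z_j)\in P$. The union $C=C_1\cup\dots\cup C_m$ is connected, since $z_j\in C_j\cap C_{j+1}$. For $x\in C_j$ and $y\in C_l$ with $j\le l$ we have $d(x,y)\le\ell_j+\dots+\ell_l$; for $j<l$ this is seen by passing through $z_j,\dots,z_{l-1}$. So $\operatorname{diam}C\le d(z,z')$, and equality holds because $z,z'\in C$. In particular, $Z$ is connected and locally connected.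

\subsection*{Connected separable subsets}
We do not know that $Y$ is an E-space, so Lemma~\ref{lem:ext}(d) is not available. Instead we show that the pieces $N_i$ contribute nothing to the connectedness of a separable set: its trace on $Y$ is already connected.

Suppose that $A\subset Z$ is connected and separable and $|A|\ge2$. By Lemma~\ref{lem:E}, $A$ is contained in no $N_i$. Let $I_A=\{i\in P:A\cap O_i\ne\emptyset\}$ and $S=A\cap Y$.

\emph{Step 1: $p_i,q_i\in S$ for every $i\in I_A$.} Suppose that one end $k'\in\{p_i,q_i\}$ is not in $A$, and let $k$ be the other end. Pick $z\in A\cap O_i$ and a test function $f$ on $N_i$ with $f(z)\ne f(k)$; replacing $f$ by $-f$ if necessary, let $f(z)>f(k)$. The set $f(A\cap N_i)$ is countable by (S1), so there is $t\in(f(k),f(z))$ outside it. The set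
\[
H=\{y\in A\cap N_i:f(y)>t\}=\{y\in A\cap N_i:f(y)\ge t\}
\]
is clopen in $A\cap N_i$ and contains $z$. It contains neither $k$ nor $k'$, so $H\subset A\cap O_i$. Now $H$ is closed in $A$, since $A\cap N_i$ is closed in $A$; and $H$ is open in $A$, since it is open in $A\cap O_i$, which is open in $A$. By connectedness $A=H\subset N_i$, a contradiction.

\emph{Step 2: $S$ is connected.} Suppose that $S=U\sqcup U'$ with $U,U'$ nonempty and open in $S$. We extend this partition to $A$. By Step 1, each end $p_i,q_i$ with $i\in I_A$ lies in $U$ or in $U'$. If the two ends lie on different sides, $A\cap O_i$ must be divided, and the gauge provides the cut: the set $g_i(A\cap N_i)$ is countable, so we can choose $r_i\in(\frac13,\frac23)\setminus g_i(A\cap N_i)$. Let $A_U$ be the union of $U$ and, for $i\in I_A$, of the sets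
\[
\begin{array}{ll}
A\cap O_i & \text{if } p_i,q_i\in U,\\
A\cap O_i\cap\{g_i<r_i\} & \text{if } p_i\in U,\ q_i\in U',\\
A\cap O_i\cap\{g_i>r_i\} & \text{if } p_i\in U',\ q_i\in U,
\end{array}
\]
and define $A_{U'}$ by exchanging $U$ and $U'$. Since $g_i\ne r_i$ on $A\cap O_i$, every point of $A$ lies in exactly one of the nonempty sets $A_U$, $A_{U'}$. We show that $A_U$ is open in $A$; by symmetry so is $A_{U'}$, and this contradicts the connectedness of $A$.

Each set $A_U\cap O_i$ is open in $A$, because $O_i$ is open and $g_i$ is continuous. It remains to consider a point $z\in U$, at which many small pieces may accumulate; the cuts were placed in the middle third to have a margin that is uniform in $i$. Choose $\varepsilon>0$ with $B(z,\varepsilon)\cap S\subset U$, and let $y\in A$ with $d(z,y)<\varepsilon/4$. If $y\in Y$, then $y\in S$, so $y\in U\subset A_U$. Otherwise $y\in O_i$ for some $i\in I_A$, and by \eqref{eq:NY} there is $k\in\{p_i,q_i\}$ with $d(y,k)+d(k,z)=d(y,z)<\varepsilon/4$. Then $k\in S$ and $d(k,z)<\varepsilon$, so $k\in U$. Let $k'$ be the other end. If $k'\in U$, then $y\in A_U$. If $k'\in U'$, then $d(z,k')\ge\varepsilon$, so $\lambda_i=d(k,k')>\frac34\varepsilon$ and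
\[
|g_i(y)-g_i(k)|\le\frac{d(y,k)}{\lambda_i}<\frac{\varepsilon/4}{3\varepsilon/4}=\frac13 .
\]
If $k=p_i$, then $g_i(y)<\frac13<r_i$; if $k=q_i$, then $g_i(y)>\frac23>r_i$. In both cases $y\in A_U$.

\emph{Step 3.} The set $S\subset Y$ is connected by Step 2 and separable by (S1). It has at least two points: if $I_A=\emptyset$, then $S=A$, and otherwise $S$ contains $p_i\ne q_i$ for some $i\in I_A$ by Step 1. This contradicts (a), which is used only here.

So every connected separable subset of $Z$ has at most one point. Since $Z$ is connected, it is nonseparably connected, and Theorem~\ref{thm:embed} is proved. \qed

\begin{thebibliography}{9}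
\bibitem{BVW} T.~Banakh, M.~Vovk, M.~R.~W\'ojcik, \emph{Nonseparably connected complete metric spaces}, arXiv:0903.4781 (2009).
\end{thebibliography}
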